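# A 2-complex in $\mathbb{R}^4$ with a nonsplittable pair of spheres in every embedding

## 1. Two spheres in $\mathbb{R}^4$ and one fixed embedding

Let $K$ be a finite simplicial complex, identified with its polyhedron. If $f:K\to\mathbb R^4$ is an embedding and $\gamma,\gamma'\subset K$ are disjoint subcomplexes, each homeomorphic to $S^2$, then $f(\gamma)\sqcup f(\gamma')$ is a two-component link of $2$-spheres in $\mathbb R^4$ sitting inside $f(K)$.

**Definition (splittable).** A two-component link of $2$-spheres in $\mathbb R^4$ is *splittable* if some $4$-ball in $\mathbb R^4$ contains one component in its interior and is disjoint from the other. Otherwise it is *nonsplittable*.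

We ask, following Ryo Nikkuni, "Intrinsic linking of a simplicial $n$-complex embedded in $\mathbb{R}^{2n}$", arXiv:2602.19511 (2026): is there a finite simplicial $2$-complex $K$ such that

- (a) $K$ embeds in $\mathbb R^4$, and
- (b) every embedding of $K$ into $\mathbb R^4$ contains a nonsplittable two-component link of $2$-spheres, whose components are the images of disjoint subcomplexes of $K$ homeomorphic to $S^2$?

The answer will be yes. The question is posed in the piecewise linear category. All links and triangulations that we construct are PL, but we allow the embeddings $f$ to be arbitrary topological embeddings and the balls in the definition of "splittable" to be topological balls. This only makes (b) harder to satisfy.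

**Two quick experiments.** Take $K=S^2\sqcup S^2$. Then (b) fails, because we may embed $K$ as the boundaries of two small $3$-simplices far apart. So the two spheres must be held in place by the rest of $K$.

Next, one may hope to count linking numbers. Every embedding into $\mathbb R^5$ of $\sigma_7^2$, the $2$-skeleton of the $7$-simplex, contains a two-component link of $2$-spheres with $\mathbb Z_2$-linking number $1$. But $\sigma_7^2$ does not embed in $\mathbb R^4$, and in $\mathbb R^4$ there is no linking number of two $2$-spheres, as $2+2\ne 4-1$. Concretely, by the duality (1) recalled below, $H_2(S^4\setminus S)\cong \check H^1(S)=0$ for a $2$-sphere $S$, so a second sphere carries no homology class in the complement of the first. Nonsplittable links of two $2$-spheres in $\mathbb R^4$ do exist (van Kampen, Zeeman), but homology of this kind does not see them. We use the fundamental group of the complement.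

**Facts used throughout.** Alexander duality: for a nonempty compact $X\subsetneq S^4$,
$$\tilde H_i(S^4\setminus X)\cong \tilde{\check H}{}^{\,3-i}(X). \tag{1}$$
Removing one point from a $4$-manifold changes neither connectedness, nor $\pi_1$, nor $H_1$. So if $X\subset\mathbb R^4$ is a union of $m$ disjoint topologically embedded $2$-spheres, then $\mathbb R^4\setminus X$ is connected (as $\check H^3(X)=0$), and $H_1(\mathbb R^4\setminus X)\cong\check H^2(X)\cong\mathbb Z^m$. We write $F_r$ for the free group of rank $r$, $[g,h]=ghg^{-1}h^{-1}$, and $G^{ab}$ for the abelianization of $G$. The *group of a link* is $\pi_1$ of its complement, in $\mathbb R^4$ or in $S^4$; these agree.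

**Definition (homology boundary link).** A link $X$ of $m$ disjoint $2$-spheres in $\mathbb R^4$ or $S^4$ is a *homology boundary link* if its group maps onto $F_m$.

*Example.* A standard $2$-sphere in $S^4=S^1*S^2$ is the factor $S^2$; its complement deformation retracts to $S^1$, so its group is $\mathbb Z$, generated by a *meridian* (a small circle around the sphere). The trivial link of $m$ components (boundaries of disjoint standard $3$-balls) has complement group free on $m$ meridians, by van Kampen along separating $3$-spheres. So trivial links are homology boundary links.

We begin with the easy case of the problem: one link $U\subset S^4$ in one fixed position. How does one show that it cannot be split?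

### 1.1. A splitting ball produces a free quotient

**Lemma 1.** If $S_1',S_2'\subset\mathbb R^4$ are disjoint $2$-spheres and a $4$-ball $B$ has $S_1'\subset\operatorname{int}B$ and $S_2'\cap B=\emptyset$, then $\pi_1(\mathbb R^4\setminus(S_1'\cup S_2'))$ maps onto $F_2$.

*Proof.* We cut the complement along a collar of $\partial B$. Parametrize $B$ by the unit ball, and let $B_0\subset\operatorname{int}B$ be the image of a slightly smaller concentric ball with $S_1'\subset\operatorname{int}B_0$. Put $W_1=\operatorname{int}B$, which is open by invariance of domain, and $W_2=\mathbb R^4\setminus B_0$. Since $S_1'\subset B_0$ and $S_2'\cap B=\emptyset$, the open sets $W_1\setminus S_1'$ and $W_2\setminus S_2'$ have union $\mathbb R^4\setminus(S_1'\cup S_2')$ and intersection $\operatorname{int}B\setminus B_0\cong S^3\times(0,1)$, which is connected and simply connected.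

Both pieces are connected. For the first, $W_1\cong\mathbb R^4$, and the complement of a $2$-sphere in $\mathbb R^4$ is connected. The second is $\mathbb R^4\setminus(B_0\sqcup S_2')$, and $\check H^3(B_0\sqcup S_2')=0$. By van Kampen, the link group is $G_1*G_2$ with $G_i=\pi_1(W_i\setminus S_i')$. By duality $G_1^{ab}=H_1(W_1\setminus S_1')\cong\mathbb Z$ and $G_2^{ab}\cong\check H^2(B_0\sqcup S_2')\cong\mathbb Z$. So $G_1*G_2$ maps onto $\mathbb Z*\mathbb Z=F_2$. $\square$

So it suffices to find a $2$-link whose group has no quotient $F_2$. The abelianization must be $\mathbb Z^2$.

*The simplest candidate fails.* Could the group be $\mathbb Z^2$ itself? No. Let $X=S^4\setminus U$. By (1), $H_2(X)\cong\check H^1(U)=0$. If $\pi_1(X)=\mathbb Z^2$, then a $K(\mathbb Z^2,1)$ arises from $X$ (up to homotopy a CW complex) by attaching cells of dimension at least $3$, so $0=H_2(X)\to H_2(\mathbb Z^2)=H_2(\text{torus})=\mathbb Z$ would be onto. The group has to be closer to a free group than that.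

### 1.2. A group with abelianization $\mathbb Z^2$ and no quotient $F_2$

Let
$$r=r(x,y,a)=x a x^{-1}\,a^{-1}\,y a y^{-1}\,[x,y]^{-2},\qquad Q=\langle x,y,a\mid r\rangle. \tag{2}$$
The exponent sums of $x,y,a$ in $r$ are $0,0,1$. So $Q^{ab}=\mathbb Z^2$ with basis the classes of $x,y$, and $a\mapsto 0$.

We compare $Q$ with $F=F_2$ one level below the abelianization. Write $F'=[F,F]$ and $F''=[F',F']$. Then $F$ acts on $F'/F''$ by conjugation and $F'$ acts trivially, so $F'/F''$ is a module over the Laurent polynomial ring $\Lambda=\mathbb Z[F^{ab}]$.

*Example.* If $F$ is free on $x_0,y_0$ with classes $s_0,t_0$ in $F^{ab}$, the cover of a wedge of two circles with group $F^{ab}=\mathbb Z^2$ is the unit grid in $\mathbb R^2$. Its $\pi_1$ is $F'$, so $F'/F''$ is $H_1$ of the grid, and $[x_0,y_0]$ is the boundary of a unit square, with coordinates $(1-t_0,\,s_0-1)$ in the cellular chain group $\Lambda^2$.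

**Lemma 2.** $Q$ has no epimorphism onto $F_2$.

*Proof.* Suppose $\phi:Q\to F=F_2$ is onto, and let $X,Y,A$ be the images of $x,y,a$.

**Step 1: fix coordinates on $F^{ab}$.** The induced map $\mathbb Z^2=Q^{ab}\to F^{ab}=\mathbb Z^2$ is onto, hence an isomorphism. So the classes $s,t$ of $X,Y$ form a basis of $F^{ab}$, and $A\in F'$ because $a\mapsto0$ in $Q^{ab}$. Thus $\Lambda=\mathbb Z[s^{\pm1},t^{\pm1}]$. (We do not know that $X,Y$ is a basis of $F$.)

**Step 2: $F'/F''$ is a free $\Lambda$-module of rank one.** Take a basis of $F$ with classes $s_0,t_0$. As in the example, $F'/F''$ is $H_1$ of the grid, which has no $2$-cells. So it is the kernel of $\Lambda^2\to\Lambda$, $(u,v)\mapsto u(s_0-1)+v(t_0-1)$. The elements $s_0-1$ and $t_0-1$ are non-associate primes of the UFD $\Lambda$. If $u(s_0-1)=-v(t_0-1)$, then $t_0-1$ divides $u$; writing $u=w(t_0-1)$ gives $v=w(1-s_0)$. So the kernel is free on $(t_0-1,1-s_0)$. We fix an isomorphism $F'/F''\cong\Lambda$.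

**Step 3: two classes generate the module.** Let $\alpha,\beta\in F'/F''=\Lambda$ be the classes of $A$ and $[X,Y]$. Let $R$ be the preimage in $F'$ of $\Lambda\alpha+\Lambda\beta$; it is normal in $F$, since a submodule is invariant under conjugation. As $F$ is generated by $X,Y,A$ and $A\in R$, the group $F/R$ is generated by the images of $X,Y$. These commute, because $[X,Y]\in R$. So $F/R$ is abelian and $R\supseteq F'$. Hence $\Lambda\alpha+\Lambda\beta=\Lambda$.

**Step 4: the relation forces both classes into a proper ideal.** The equation $r(X,Y,A)=1$ is a product of elements of $F'$. Written additively in $F'/F''$, it says $s\alpha-\alpha+t\alpha-2\beta=0$, that is,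
$$(s+t-1)\,\alpha=2\beta. \tag{3}$$
Now $2$ is prime in $\Lambda$, since $\Lambda/2=\mathbb F_2[s^{\pm1},t^{\pm1}]$ is a domain, and $2$ does not divide $s+t-1$. So $\alpha=2\alpha'$, and then $\beta=(s+t-1)\alpha'$. Therefore $\Lambda=(\alpha,\beta)\subseteq(2,\,s+t-1)$. But this ideal is proper: let $\omega\in\mathbb F_4$ satisfy $\omega^2+\omega=1$. The ring homomorphism $\Lambda\to\mathbb F_4$, $s\mapsto\omega$, $t\mapsto\omega^2$, kills both $2$ and $s+t-1$. This is a contradiction. $\square$

*Why this word.* If $[x,y]^{-2}$ is replaced by $[x,y]^{-1}$, then (3) becomes $(s+t-1)\alpha=\beta$, which only says that $\alpha$ generates $\Lambda$, and there is no contradiction. If the first part is replaced by $a$ alone, then $a=[x,y]^2$ can be eliminated and the group is free on $x,y$. The argument uses that $2$ and $s+t-1$ together generate a proper ideal. The value of $s+t-1$ at $s=t=1$ is $1$, which is the exponent sum of $a$; this is what makes $a$ vanish in homology, and the next lemma uses that $r$ becomes $a$ when $x=y=1$.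

**Corollary.** Every homomorphism from $Q$ to a free group has cyclic image.

*Proof.* The image $H$ is a finitely generated free group, and $H^{ab}$ is a quotient of $Q^{ab}=\mathbb Z^2$, so $H$ has rank at most $2$. Rank $2$ is excluded by Lemma 2. $\square$

### 1.3. A link with group $Q$

A PL link $U\subset S^4$ of $2$-spheres is *locally flat* if near each of its points the pair $(S^4,U)$ is PL homeomorphic to $(\mathbb R^4,\mathbb R^2)$.

**Lemma 3.** There is a locally flat PL link $U=U_1\sqcup U_2$ of $2$-spheres in $S^4$ with $\pi_1(S^4\setminus U)\cong Q$.

*Proof.* The plan is to start with a trivial link in $S^1\times S^3$, where the group is free on $x,y,a$, and to do surgery on a circle representing $r$.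

**Step 1: a link with free group.** Let $N=S^1\times S^3$, and let $U=U_1\sqcup U_2$ be a trivial $2$-link inside a $4$-ball $B\subset N$. The group of $B\setminus U$ is free on meridians $x,y$, the group of $N\setminus\operatorname{int}B$ is $\mathbb Z$, generated by some $a$, and the two pieces meet in $S^3$. By van Kampen, $\pi_1(N\setminus U)=F(x,y,a)$. Under $\pi_1(N\setminus U)\to\pi_1(N)=\mathbb Z$, we have $x,y\mapsto1$ and $a\mapsto$ a generator.

**Step 2: a circle for the relator, and a product neighborhood of it.** By general position there is an embedded PL circle $\rho\subset N\setminus U$ in the free homotopy class of $r$. Putting $x=y=1$ turns $r$ into $aa^{-1}a=a$. So $\rho$ is freely homotopic in $N$ to $\rho_0=S^1\times\mathrm{pt}$, suitably oriented. Homotopic embedded circles in a $4$-manifold are ambient isotopic (general position, $4\ge2\cdot1+2$; see Hudson, or Rourke–Sanderson). Hence there is a PL homeomorphism $h$ of $N$ with $h(\rho_0)=\rho$. Since $\rho\cap U=\emptyset$, there is a $3$-ball $D_+\subset S^3$ around $\mathrm{pt}$ so small that $V=h(S^1\times D_+)$ misses $U$. Note that $h$ is a homeomorphism of $N$ and need not preserve $U$.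

**Step 3: surgery gives $S^4$.** Remove $\operatorname{int}V$ and glue in $D^2\times\partial D_+$ along $S^1\times\partial D_+$ by $h$. Applying $h^{-1}$ to the remaining part $h(S^1\times(S^3\setminus\operatorname{int}D_+))$, we see that the result is PL homeomorphic to
$$S^1\times(S^3\setminus\operatorname{int}D_+)\cup D^2\times\partial D_+\cong S^1\times D^3\cup D^2\times S^2=\partial(D^2\times D^3)\cong S^4 .$$
The spheres $U_1,U_2$ were not touched, so they form a locally flat PL link in this $S^4$.

**Step 4: the group.** Put $Y_0=N\setminus(U\cup\operatorname{int}V)$. It is connected: $N\setminus U=Y_0\cup V$ is connected, so every component of $Y_0$ meets $V$, and hence contains the connected set $\partial V$. We have $Y_0\cap V=\partial V\cong S^1\times S^2$, and $\pi_1(\partial V)\to\pi_1(V)$ is an isomorphism of infinite cyclic groups. So van Kampen gives $\pi_1(Y_0)\cong\pi_1(N\setminus U)=F(x,y,a)$. Now $S^4\setminus U=Y_0\cup(D^2\times S^2)$, where the second piece is simply connected and meets $Y_0$ in $\partial V$. The group $\pi_1(\partial V)$ is generated by a parallel copy of $\rho$, which is freely homotopic to $\rho$ in $N\setminus U$. So by van Kampen exactly the relation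 $r=1$ is added, and $\pi_1(S^4\setminus U)=Q$. $\square$

**Proposition (one embedding).** The link $U$ of Lemma 3, placed in $\mathbb R^4=S^4\setminus\mathrm{pt}$ with $\mathrm{pt}\notin U$, is not a homology boundary link. In particular it is nonsplittable.

*Proof.* Its group is $Q$, which does not map onto $F_2$ by Lemma 2. If it were splittable, Lemma 1, applied with either component inside the ball, would give an epimorphism onto $F_2$. $\square$

## 2. What survives when the embedding changes

The Proposition concerns a position of two spheres. Property (b) concerns all embeddings of a complex. The link $f(U)$ can be any link, and its group $\pi'=\pi_1(\mathbb R^4\setminus f(U))$ is unknown. What can $K$ control?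

Since $\pi_1$ is determined by $2$-skeleta, a $2$-complex is large enough to carry the group $Q$. This suggests triangulating $S^4$ with $U$ as a subcomplex and letting $K$ be the $2$-skeleton. The part $L$ of $K$ away from $U$ then has $\pi_1(L)\cong Q$ (details in Section 5). For any embedding $f:K\to\mathbb R^4$, the set $f(L)$ is disjoint from $f(U)$, so we get
$$f_*:Q=\pi_1(L)\longrightarrow\pi'. \tag{4}$$
Suppose there is an epimorphism $\theta:\pi'\to F_2$, as there is when $f(U)$ splits. Then $\theta f_*:Q\to F_2$ is a homomorphism, and by the Corollary its image is cyclic.

That is where the attempt stops: a cyclic image is no contradiction. We would need $\theta f_*(Q)$ to have rank $2$ in $F_2^{ab}$, and nothing so far prevents $f_*$ from being small, or even trivial, on $H_1$. A disjoint circle and sphere show the danger. The complex $S^1\sqcup S^2$ embeds in $\mathbb R^4$ with the circle a meridian of the sphere, which generates $H_1$ of the complement. It also embeds with the circle far away, where it is null-homologous. So a circle in $L$ which is a meridian of $U_i$ under the inclusion need not remain one.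

What is missing is a pair of circles $c_1,c_2\subset L$ such that, in every embedding, $f(c_i)$ links $f(U_i)$ homologically and does not link the other sphere. Then (4) has rank $2$ on $H_1$, and the contradiction appears. The next two sections provide such circles. The target is:

**Theorem 1.** There is a finite simplicial $2$-complex $K$ that embeds PL in $\mathbb R^4$ and contains disjoint subcomplexes $U_1,U_2\cong S^2$ such that, for every embedding $f:K\to\mathbb R^4$, the group $\pi_1(\mathbb R^4\setminus f(U_1\sqcup U_2))$ has no epimorphism onto $F_2$. In particular $f(U_1)\sqcup f(U_2)$ is nonsplittable. So $K$ satisfies (a) and (b).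

## 3. A circle that links a sphere in every embedding

**A planar model.** Take the complete graph on $1,\dots,5$ and remove the open edge $12$. In every PL embedding in the plane, the vertices $1$ and $2$ lie on different sides of the circle $345$. Otherwise, working on $S^2$, both lie in one of the two discs bounded by $345$. The three edges from $1$ to $3,4,5$ cut this disc into three regions, each with only two of the vertices $3,4,5$ on its boundary. The vertex $2$ lies in one of these regions and cannot be joined to the third vertex. So a complex one cell short of being nonembeddable has a linked pair: the boundary of the missing cell, and the boundary of the simplex on the remaining vertices.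

We use the same pattern two dimensions up. Let $\sigma_6^2$ be the $2$-skeleton of the $6$-simplex with vertices $1,\dots,7$, and let $K_0$ be $\sigma_6^2$ minus the open triangle $123$. Put
$$c=\partial(123)\cong S^1,\qquad S=\partial(4567)\cong S^2,$$
disjoint subcomplexes of $K_0$.

*Example.* The join $\Sigma=c*S=\partial(123)*\partial(4567)$ is a $4$-sphere. Its simplices are the unions of a proper subset of $\{1,2,3\}$ and a proper subset of $\{4,5,6,7\}$, so its $2$-skeleton contains every triple except $123$, and equals $K_0$. In this embedding $\Sigma\setminus S$ deformation retracts to $c$, so $c$ generates $H_1(\Sigma\setminus S)\cong\mathbb Z$. We must show that it stays nonzero in every embedding.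

The following is a form of van Kampen's theorem (cf. Freedman–Krushkal–Teichner, Math. Res. Lett. 1 (1994)).

**Lemma 4.** For every embedding $f:K_0\to\mathbb R^4$, the map $c\times S\to\mathbb R^4\setminus0$, $(p,q)\mapsto f(p)-f(q)$, has odd degree. Consequently $[f(c)]\neq0$ in $H_1(\mathbb R^4\setminus f(S);\mathbb Z)\cong\mathbb Z$.

*Proof.* We count, modulo $2$, how the map $(p,q)\mapsto f(p)-f(q)$ fails to extend over pairs of disjoint triangles. Degrees are elements of $H_3(\mathbb R^4\setminus0;\mathbb Z_2)=\mathbb Z_2$, and we evaluate them on mod $2$ cellular $3$-cycles, on which they are additive.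

**Step 1: set up the cell complex and its incidences.** Let $M\subset|\sigma_6^2|^2$ be the cell complex of all products $\sigma\times\tau$ of disjoint simplices of $\sigma_6^2$, with the involution $T(p,q)=(q,p)$, and let $M_k$ be its $k$-skeleton. No cell is mapped to itself, since $\sigma\neq\tau$ when they are disjoint. The $4$-cells are the $\sigma\times\tau$ with $\sigma,\tau$ disjoint triangles. The $3$-cells are $e\times\tau$ and $\tau\times e$ with $e$ an edge and $\tau$ a triangle disjoint from it. We need three observations.

- The cell $e\times\tau$ is a face of exactly two $4$-cells $\sigma\times\tau$, because the third vertex of $\sigma\supset e$ is one of the $7-5=2$ vertices outside $e\cup\tau$. The same holds for $\tau\times e$.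
- These two $4$-cells, $\sigma\times\tau$ and $\sigma'\times\tau$, lie in different $T$-orbits: $\tau\times\sigma=\sigma'\times\tau$ would give $\tau=\sigma'$, but $\sigma'$ and $\tau$ are disjoint.
- No $4$-cell has both $E$ and $TE$ as faces, for a $3$-cell $E$. A $4$-cell with faces $e\times\tau$ and $\tau\times e$ would have second factor $\tau$ and first factor $\tau$.

**Step 2: define the count.** Call $\varphi:M_3\to\mathbb R^4\setminus0$ *equivariant* if $\varphi(Tz)=-\varphi(z)$. For a $4$-cell $C$, let $o_\varphi(C)\in\mathbb Z_2$ be the mod $2$ degree of $\varphi|_{\partial C}$. Since $T:\partial C\to\partial TC$ and $z\mapsto-z$ are homeomorphisms, $o_\varphi(TC)=o_\varphi(C)$. Put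
$$v(\varphi)=\sum o_\varphi(C)\in\mathbb Z_2,\qquad\text{one term for each }T\text{-orbit of }4\text{-cells}. \tag{5}$$

**Step 3: $v(\varphi)$ does not depend on $\varphi$.** The purpose is to compute $v$ for one convenient map and use the answer for $f$. Given equivariant $\varphi_0,\varphi_1$, let $\Phi$ on $M_3\times\{0,1\}$ be given by them. Extend $\Phi$ equivariantly over $M_2\times I$ with values in $\mathbb R^4\setminus0$, by increasing dimension, choosing one cell in each $T$-orbit and using equivariance for the other. For a cell $D$ of dimension $i\le2$, the map is already given on $\partial(D\times I)\cong S^i$, and it extends since $\pi_i(S^3)=0$ for $i\le2$.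

For a $3$-cell $E$, let $d(E)\in\mathbb Z_2$ be the degree of $\Phi$ on $\partial(E\times I)\subset M_3\times\{0,1\}\cup M_2\times I$. By equivariance $d(TE)=d(E)$. For a $4$-cell $C$ we have, as mod $2$ cycles,
$$\sum_{E\subset\partial C}\partial(E\times I)=\partial C\times1+\partial C\times0,$$
because each $2$-cell $D$ of $\partial C$ lies in exactly two of the $E$'s, so that the terms $D\times I$ cancel. Hence
$$\sum_{E\subset\partial C}d(E)=o_{\varphi_0}(C)+o_{\varphi_1}(C).$$
Sum this over one representative $C$ of each orbit of $4$-cells. Consider an orbit $\{E,TE\}$ of $3$-cells. By Step 1, $E$ is a face of exactly two $4$-cells, and they lie in two different orbits. In each of these two orbits, one member has $E$ as a face and the other has $TE$, and neither has both; so the chosen representative contributes $d(E)=d(TE)$ once. Other orbits of $4$-cells have neither $E$ nor $TE$ as a face. So each orbit of $3$-cells contributes $2d(E)=0$, and $v(\varphi_0)+v(\varphi_1)=0$.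

**Step 4: $v=1$, computed on the moment curve.** Let $\gamma(t)=(t,t^2,t^3,t^4)$, choose $t_1<\dots<t_7$, and let $g:\sigma_6^2\to\mathbb R^4$ be linear on simplices with vertex $i$ going to $\gamma(t_i)$. Any five of these points are affinely independent (Vandermonde). A common point of the images of two disjoint simplices with at most five vertices in total would give a nontrivial affine dependence among at most five of the points. So such images are disjoint, and $\varphi(p,q)=g(p)-g(q)$ is nonzero on $M_3$. It is equivariant.

Take six of the points, relabeled so that their parameters are $t_1<\dots<t_6$. As five of them are affinely independent, their affine dependence is unique up to scale. It is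
$$\lambda_i=\prod_{j\ne i}(t_i-t_j)^{-1},\qquad \sum_i\lambda_it_i^k=0\quad(0\le k\le4),$$
since $\sum_i\lambda_iP(t_i)$ is the coefficient of $t^5$ in the polynomial of degree at most $5$ interpolating $P$ at the six points, which is $0$ if $\deg P\le4$. The sign of $\lambda_i$ is $(-1)^{6-i}$, so the signs alternate.

Let $\sigma,\tau$ be disjoint triangles on these six vertices. A common point of their images is an affine dependence that is nonnegative on $\sigma$, nonpositive on $\tau$, and normalized to sum $1$ on $\sigma$. It is a multiple of $\lambda$. So it exists iff the vertices of $\sigma$ and $\tau$ alternate, and then it is unique, with all coefficients nonzero: the images meet in one point, interior to both triangles.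

If they do not meet, $\varphi$ extends over $C=\sigma\times\tau$ without zeros and $o_\varphi(C)=0$. If they do meet, the affine map $\sigma\times\tau\to\mathbb R^4$, $(p,q)\mapsto g(p)-g(q)$, is injective. Indeed, otherwise the two planes would have a common direction, and as they also have a common point, all six points would lie in a hyperplane, contrary to the affine independence of five of them. So the map is an affine embedding of the $4$-cell, with $0$ the image of an interior point, and its restriction to the boundary has degree $\pm1$. Thus $o_\varphi(C)=1$.

Each six-element subset of the seven vertices has exactly one alternating pair of triangles, that is, one orbit with $o_\varphi=1$. So $v=7=1$ in $\mathbb Z_2$.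

**Step 5: apply this to $f$.** The aim is to locate all of $v$ on the missing triangle. Let $f:K_0\to\mathbb R^4$ be an embedding, and let $A\subset M$ be the subcomplex of cells $\sigma\times\tau$ with $\sigma,\tau\in K_0$. On $A$ put $\varphi(p,q)=f(p)-f(q)$; it is nonzero, as $f$ is injective, and equivariant. The cells of $M_3$ not in $A$ are $123\times\beta$ with $\beta$ a vertex or an edge of $4567$, and their $T$-images. Extend $\varphi$ equivariantly, first over the $2$-cells $123\times\text{vertex}$ and then over the $3$-cells $123\times\text{edge}$. The obstructions lie in $\pi_1(S^3)=0$ and $\pi_2(S^3)=0$.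

By Steps 3 and 4, $v(\varphi)=1$. If $C$ is a $4$-cell of $A$, then $\varphi$ is defined and nonzero on all of $C$, so $o_\varphi(C)=0$. The remaining orbits are those of $123\times\tau$ with $\tau$ one of the four triangles of $S$. Mod $2$,
$$\sum_\tau\partial(123\times\tau)=\sum_\tau c\times\tau+123\times\sum_\tau\partial\tau=c\times S,$$
since $\sum_\tau\partial\tau=0$. So $1=v(\varphi)$ is the mod $2$ degree of $\varphi$ on $c\times S\subset A$, where $\varphi(p,q)=f(p)-f(q)$. This is the first claim.

**Step 6: from degree to homology.** Suppose $f(c)=\partial z$ for a singular $2$-chain $z$ in $\mathbb R^4\setminus f(S)$. The map $(u,q)\mapsto u-f(q)$ sends $(\mathbb R^4\setminus f(S))\times S$ to $\mathbb R^4\setminus0$. Under it, the image of the cycle $c\times S$ is the boundary of the image of $z\times S$. The degree would be $0$, a contradiction. $\square$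

## 4. Attaching linking circles to prescribed spheres

The sphere $S\subset K_0$ of the example in Section 3 sits in $S^4$ in the standard way. Our $U_i$ do not. The next lemma moves the gadget onto given spheres. All of $K_0$ except a small disc in the triangle $456$ goes into a small ball around a point of $U_i$, and that disc is then stretched over the rest of $U_i$.

**Definition (standard ball pair).** A pair PL homeomorphic to $(P,\,P\cap(\mathbb R^2\times0))$, where $P\subset\mathbb R^2\times\mathbb R^2$ is a convex $4$-polytope with $0$ in its interior.

Any two polytopes $P$ give PL homeomorphic pairs. To see this, subdivide both boundaries so that radial projection from $0$ matches simplices, with $\mathbb R^2\times0$ a union of the resulting cones, and map the cone over each simplex linearly to the cone over the corresponding one. *Example:* in a locally flat link, each point of $U$ has arbitrarily small ball neighborhoods meeting $U$ in a disc and forming a standard ball pair.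

**Lemma 5.** Let $U=U_1\sqcup U_2\subset S^4$ be a locally flat PL link, and $K_1,K_2$ disjoint copies of $K_0$ with $c_i,S_i$ the copies of $c,S$. There is a PL embedding $j:K_1\sqcup K_2\to S^4$ with $j(S_i)=U_i$.

*Proof.*

**Step 1: write the model as two cones.** As in the example, let $\Sigma=\partial(123)*\partial(4567)$, whose $2$-skeleton is $K_0$. Choose $p\in\operatorname{int}(456)$, and put $\mathcal L=\partial(123)*\partial(456)$, a $3$-sphere, and $\kappa=\partial(456)\subset\mathcal L$. Since $456=p*\kappa$ and $\partial(4567)=456\cup(7*\kappa)$,
$$\Sigma=(p*\mathcal L)\cup(7*\mathcal L),\qquad S=(p*\kappa)\cup(7*\kappa),\qquad (p*\mathcal L)\cap(7*\mathcal L)=\mathcal L .$$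

**Step 2: find a ball that meets $K_0$ only in a disc of $S$.** Fix $0<\varepsilon<1$ and let $(B',D')\subset(p*\mathcal L,p*\kappa)$ be the pair obtained by shrinking towards $p$ by the factor $\varepsilon$. A simplex of $456*\partial(123)$ has vertex set $\alpha\cup\beta$ with $\alpha\subsetneq\{1,2,3\}$ and $\beta\subseteq\{4,5,6\}$. If its dimension is at most $2$, then either $\beta=\{4,5,6\}$ and $\alpha=\emptyset$, so it is $456$, or $\beta\subsetneq\{4,5,6\}$ and it lies in $\mathcal L$. As $B'$ misses $\mathcal L$, and hence also $7*\mathcal L$, and $B'\cap456=D'$, we get $B'\cap K_0=D'$.

**Step 3: the complement of this ball is a standard ball pair.** We claim this for $(\Sigma\setminus\operatorname{int}B',\,S\setminus\operatorname{int}D')$. Choose a triangle $\Delta$ with vertices named $4,5,6$ around $0$ in $\mathbb R^2\times0$, and a triangle $\Delta'$ with vertices named $1,2,3$ around $0$ in $0\times\mathbb R^2$. Put $P=\operatorname{conv}(\Delta\cup\Delta')$. In terms of the gauge functions of $\Delta$ and $\Delta'$, $P$ is the set of $(u,w)$ with $|u|_\Delta+|w|_{\Delta'}\le1$. So $\partial P$ is the join $\partial\Delta*\partial\Delta'$, a copy of $\mathcal L$, and $P\cap(\mathbb R^2\times0)=\Delta$.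 Sending $7$ to $0$ and each other vertex to the vertex with its name, linearly on simplices, gives a PL homeomorphism $7*(\mathcal L,\kappa)\to(P,\Delta)$.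

The rest of $\Sigma\setminus\operatorname{int}B'$ is the shell of $p*\mathcal L$ between $\mathcal L$ and $\partial B'$. Over a simplex of $\mathcal L$ with vertices $v_0,\dots,v_k$ (in a fixed order of all vertices of $\mathcal L$), it is a truncated cone with further vertices $w_i=(1-\varepsilon)p+\varepsilon v_i$. It is triangulated, like a prism, by the simplices $v_0\cdots v_iw_i\cdots w_k$. The shell between $P$ and $2P$ is triangulated in the same way, with $w_i=2v_i$. Matching vertices extends the homeomorphism to a PL homeomorphism
$$(\Sigma\setminus\operatorname{int}B',\,S\setminus\operatorname{int}D')\cong(2P,2\Delta).$$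

**Step 4: embed.** By local flatness choose disjoint $4$-balls $B_1,B_2\subset S^4$ with $B_i\cap(U_1\cup U_2)=D_i$ a disc in $U_i$ and $(B_i,D_i)$ a standard ball pair. Choose PL homeomorphisms $h_i:(\Sigma\setminus\operatorname{int}B',S\setminus\operatorname{int}D')\to(B_i,D_i)$. Then $h_i(\partial D')=\partial D_i$. Let $j|_{K_i}$ be $h_i$ on $K_0\setminus\operatorname{int}D'$, which lies in $\Sigma\setminus\operatorname{int}B'$ by Step 2. On $D'$, let it be a PL homeomorphism of discs $D'\to U_i\setminus\operatorname{int}D_i$ extending $h_i|_{\partial D'}$.

**Step 5: check.** The two parts of $j|_{K_i}$ are injective. Their images lie in $B_i$ and in $U_i\setminus\operatorname{int}D_i$, which meet exactly in $\partial D_i=h_i(\partial D')$. So $j|_{K_i}$ is injective. Also $j(S_i)=h_i(S\setminus\operatorname{int}D')\cup(U_i\setminus\operatorname{int}D_i)=D_i\cup(U_i\setminus\operatorname{int}D_i)=U_i$. Finally $j(K_i)\subset B_i\cup U_i$, and $B_1\cup U_1$ and $B_2\cup U_2$ are disjoint. $\square$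

The same proof, with $n$ disjoint balls, works for locally flat links with $n$ components.

## 5. The complex $K$ and the proof of Theorem 1

**Step 1: construct $K$.** Take $U$ from Lemma 3 and $j$ from Lemma 5. Let $\mathcal T$ be a PL triangulation of $S^4$ in which the image under $j$ of every simplex of $K_1\sqcup K_2$ is a subcomplex. After one barycentric subdivision we may assume that $U$ is a *full* subcomplex: every simplex of $\mathcal T$ with all its vertices in $U$ lies in $U$. (*Example:* the boundary of a triangle is not full in the triangle; after a barycentric subdivision it is.) Put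
$$K=\mathcal T^{(2)}\ \supset\ j(K_1)\sqcup j(K_2)\ \supset\ U_1\sqcup U_2 .$$
We write $c_i$ also for $j(c_i)$.

**Step 2: property (a).** $K\subset S^4$ misses an interior point of a $4$-simplex, and $S^4\setminus\mathrm{pt}$ is PL homeomorphic to $\mathbb R^4$. So $K$ embeds PL in $\mathbb R^4$.

**Step 3: find $Q$ inside $K$, away from $U$.** Let $L'$ be the subcomplex of all simplices of $\mathcal T$ disjoint from $U$, and $L=L'^{(2)}\subset K$. Every simplex of $\mathcal T$ is the join of the face spanned by its vertices in $U$, which lies in $U$ by fullness, and the face spanned by its other vertices, which lies in $L'$: its intersection with $U$ is a union of faces without vertices, hence empty. A point outside $U$ has nonzero coordinates on the second face. Pushing linearly along join lines gives a deformation retraction of $S^4\setminus U$ onto $L'$. As $\pi_0$ and $\pi_1$ depend only on the $2$-skeleton, $L$ is connected and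
$$\pi_1(L)=\pi_1(L')\cong\pi_1(S^4\setminus U)\cong Q.$$
Moreover $c_1,c_2\subset L$. They are subcomplexes of $\mathcal T$ of dimension $1$. The circle $j(c_i)$ is disjoint from $j(S_i)=U_i$ since $c\cap S=\emptyset$, and from the other sphere since $j(K_1)\cap j(K_2)=\emptyset$.

From now on let $f:K\to\mathbb R^4$ be any embedding. Put $S_i'=f(U_i)$ and $\pi'=\pi_1(\mathbb R^4\setminus(S_1'\cup S_2'))$. Since $f(L)$ misses $S_1'\cup S_2'$, we have $f_*:Q=\pi_1(L)\to\pi'$.

**Step 4: $f_*$ has rank $2$ on homology.** We claim that $[f(c_1)],[f(c_2)]$ are linearly independent in $H_1(\mathbb R^4\setminus(S_1'\cup S_2'))\cong\mathbb Z^2$. It suffices to see this for their images in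
$$H_1(\mathbb R^4\setminus S_1')\oplus H_1(\mathbb R^4\setminus S_2')\cong\mathbb Z\oplus\mathbb Z .$$
By Lemma 4, applied to the embedding $f\circ j|_{K_i}$ of $K_0$, the circle $f(c_i)$ is nonzero in $H_1(\mathbb R^4\setminus S_i')$. For $k\ne i$, the circle $c_i$ bounds the image under $j$ of the disc $c_i*\{4\}\subset K_i$ (the triangles $124,134,234$ are in $K_0$). As $j(K_i)$ is disjoint from $U_k$, the circle $f(c_i)$ is zero in $H_1(\mathbb R^4\setminus S_k')$. So the two images are $(\ne0,0)$ and $(0,\ne0)$.

**Step 5: the contradiction.** Suppose there is an epimorphism $\theta:\pi'\to F_2$. It induces an epimorphism $\mathbb Z^2\cong\pi'^{ab}\to F_2^{ab}=\mathbb Z^2$, which is then an isomorphism. Together with Step 4, this shows that the image of $\theta f_*$ in $F_2^{ab}$ has rank $2$. But by the Corollary in Section 1.2, $H=\theta f_*(Q)$ is cyclic, so its image in $F_2^{ab}$ has rank at most $1$. This is a contradiction.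

**Step 6: conclude.** So $\pi'$ has no epimorphism onto $F_2$. By Lemma 1, applied with either component inside the ball, $f(U_1)\sqcup f(U_2)$ is nonsplittable. This proves Theorem 1. $\square$

## 6. Corank under re-embedding, and links with $n$ components

Section 5 used two properties of $U$: it is locally flat, and its group has no quotient $F_2$. Keeping track of ranks gives a statement about every locally flat link.

**Definition (corank).** For a link $X$ of $n\ge1$ disjoint $2$-spheres in $\mathbb R^4$ or $S^4$, let $\operatorname{cr}(X)$ be the largest $r$ such that its group maps onto $F_r$.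

As the group has abelianization $\mathbb Z^n$, we have $1\le\operatorname{cr}(X)\le n$, with $\operatorname{cr}(X)=n$ iff $X$ is a homology boundary link. *Examples:* the trivial link has $\operatorname{cr}=n$; the link of Lemma 3 has $\operatorname{cr}=1$.

**Theorem 2.** Let $U=U_1\sqcup\dots\sqcup U_n\subset S^4$ be any locally flat PL link of $2$-spheres. There is a finite $2$-complex $K_U$, PL embedded in $S^4\setminus\mathrm{pt}=\mathbb R^4$ and containing $U$ as a subcomplex, such that for every topological embedding $f:K_U\to\mathbb R^4$ and every nonempty $I\subset\{1,\dots,n\}$, the sublink $U_I=\bigsqcup_{i\in I}U_i$ satisfies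
$$\operatorname{cr}(f(U_I))\le\operatorname{cr}(U_I).$$
The bound is sharp: equality holds for the inclusion, for all $I$ simultaneously.

Consequently, a locally flat $2$-component $2$-link $U$ is not a homology boundary link if and only if there is a finite $2$-complex $K\subset\mathbb R^4$ containing it as a subcomplex such that $f(U)$ is not a homology boundary link for every embedding $f:K\to\mathbb R^4$. In that case every $f(U)$ is nonsplittable.

*Proof.*

**Step 1: construct $K_U$.** Embed $n$ disjoint copies $K_i$ of $K_0$ with $j(S_i)=U_i$ by the $n$-component version of Lemma 5. Choose a PL triangulation $\mathcal T$ of $S^4$ in which the images of all simplices are subcomplexes and $U$ is full. Then every $U_I$ is full: a simplex with all vertices in $U_I$ lies in $U$, and being connected it lies in a single component, which must be one of those in $U_I$. Let $K_U=\mathcal T^{(2)}$, and let $L_I$ be the $2$-skeleton of the complex of simplices disjoint from $U_I$. As in Step 3 of Section 5, $L_I$ is connected, $\pi_1(L_I)\cong Q_I:=\pi_1(S^4\setminus U_I)$, and $c_i\subset L_I$ for all $i\in I$. The complex $K_U$ misses an interior point of a $4$-simplex.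

**Step 2: bound the corank.** Given $f$ and $I$, let $\theta:\pi_1(\mathbb R^4\setminus f(U_I))\to F_r$ be onto. In $\bigoplus_{k\in I}H_1(\mathbb R^4\setminus f(U_k))$, the class of $f(c_i)$ is nonzero exactly in the coordinate $i$, by Lemma 4 and the disc $c_i*\{4\}$. So the classes $[f(c_i)]$, $i\in I$, are linearly independent in $H_1(\mathbb R^4\setminus f(U_I))\cong\mathbb Z^{|I|}$, and span a subgroup of finite index. The map to $F_r^{ab}=\mathbb Z^r$ induced by $\theta$ is onto, so the image of this subgroup has finite index in $\mathbb Z^r$. Hence the finitely generated free group $H=\theta f_*(Q_I)$ has an image of rank $r$ in $F_r^{ab}$, and so $\operatorname{rank}H\ge r$. As $Q_I$ maps onto $H$, we get $\operatorname{cr}(U_I)\ge\operatorname{rank}H\ge r$. Take $r=\operatorname{cr}(f(U_I))$.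

**Step 3: sharpness.** For the inclusion, $f(U_I)=U_I$, and removing a point of $S^4\setminus U_I$ does not change $\pi_1$. So equality holds.

**Step 4: the two-component statement.** "Only if": apply the first part with $n=2$ and $I=\{1,2\}$; if $\operatorname{cr}(U)=1$, then $\operatorname{cr}(f(U))\le1$ for every $f$. (If $U$ is given in $\mathbb R^4=S^4\setminus\infty$, move the omitted point of $S^4\setminus K_U$ to $\infty$ by a PL homeomorphism of $S^4$ fixed on $U$. This is possible because $S^4\setminus U$ is a connected $4$-manifold.) "If": take $f$ to be the inclusion. The last claim is Lemma 1. $\square$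

**Theorem 3.** For every $n\ge2$ there is a finite simplicial $2$-complex $K_n$, PL embeddable in $\mathbb R^4$, with disjoint subcomplexes $U_1,\dots,U_n\cong S^2$, such that for every topological embedding $f:K_n\to\mathbb R^4$ and all $i\ne j$, the link $f(U_i)\sqcup f(U_j)$ is not a homology boundary link, and hence is nonsplittable.

*Proof.* It suffices to find a locally flat $n$-component link in $S^4$ all of whose $2$-component sublinks have group $Q$. Then $\operatorname{cr}(U_i\sqcup U_j)=1$ by Lemma 2, Theorem 2 with $I=\{i,j\}$ gives $\operatorname{cr}(f(U_i)\sqcup f(U_j))\le1$, and Lemma 1 gives nonsplittability. We build the link as in Lemma 3, with one surgery for each pair.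

**Step 1: the circles.** Let $N$ be the connected sum of $\binom n2$ copies of $S^1\times S^3$, indexed by the pairs $i<j$, with corresponding generators $a_{ij}$ of the free group $\pi_1(N)$. Take a trivial $n$-component $2$-link $U$ in a ball in $N$, with meridians $x_i$. As in Lemma 3, $\pi_1(N\setminus U)$ is free on all $x_i$ and $a_{ij}$. By general position choose disjoint embedded circles $\rho_{ij}\subset N\setminus U$ in the free homotopy classes of $r(x_i,x_j,a_{ij})$, with $r$ as in (2).

**Step 2: surgery gives $S^4$.** In $N$ the $x_i$ become trivial, so $\rho_{ij}$ is freely homotopic to $a_{ij}$, that is, to the standard circle $S^1\times\mathrm{pt}$ of its summand. By general position, applied to embeddings of a disjoint union of circles, the $\rho_{ij}$ are simultaneously ambient isotopic in $N$ to these standard circles. Do surgery on all $\rho_{ij}$ with the transported product framings, in disjoint neighborhoods missing $U$. Up to PL homeomorphism, this is surgery on the standard circle of every summand away from the connecting tubes. By Step 3 of Lemma 3 it turns each summand into $S^4$, and the result is a connected sum of copies of $S^4$, which is $S^4$. The link $U$ is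 untouched and locally flat.

**Step 3: the sublink groups.** Fix $i<j$ and delete only $U_i\sqcup U_j$. The group $\pi_1(N\setminus(U_i\sqcup U_j))$ is free on $x_i,x_j$ and all $a_{kl}$, and the circle $\rho_{kl}$ represents $r(x_k,x_l,a_{kl})$ with $x_m:=1$ for $m\ne i,j$. By the van Kampen computation of Step 4 of Lemma 3, done for one circle after another, the sublink group has generators $x_i,x_j$ and all $a_{kl}$, and these words as relators. Now
$$r(x,1,a)=xax^{-1}a^{-1}a=xax^{-1},\qquad r(1,y,a)=aa^{-1}yay^{-1}=yay^{-1},\qquad r(1,1,a)=a .$$
If $\{k,l\}\neq\{i,j\}$, at least one of $k,l$ is not in $\{i,j\}$, so the relator of $\rho_{kl}$ is a conjugate of $a_{kl}$ and kills it. What remains is $\langle x_i,x_j,a_{ij}\mid r(x_i,x_j,a_{ij})\rangle\cong Q$. $\square$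

*A limit of these arguments.* For two-component links, Theorem 2 says exactly when the homology boundary property can be obstructed in every embedding of a suitable complex. The arguments do not decide whether a nonsplittable link that is a homology boundary link can likewise be made nonsplittable in every embedding of some complex containing it; Lemma 1 only excludes splittings of links that are not homology boundary links.
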